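# Secant Varieties of Segre Products and the Sixth Point of a Rank-Five Tensor

## 1. Rank-five tensors of format $3\times3\times n$

We work over $\mathbb C$. A tensor is decomposable if it is a product $v_1\otimes\dots\otimes v_d$ of vectors, and its rank is the least number of decomposable tensors that add up to it. Fix a format and a number $r$, and take all tensors of rank at most $r$ together with their limits. This is an algebraic cone. We ask whether its ring of polynomial functions is always a Cohen–Macaulay ring.

**Definition 1 (Segre and secant varieties).** The Segre variety $\operatorname{Seg}(\mathbb P^{n_1-1}\times\dots\times\mathbb P^{n_d-1})\subset\mathbb P(\mathbb C^{n_1}\otimes\dots\otimes\mathbb C^{n_d})$ is the set of classes of nonzero decomposable tensors. Its $r$-th secant variety $\sigma_r$ is the Zariski closure of the union of the spans of all $r$-tuples of its points. Equivalently, it is the closure of the set of classes of tensors of rank at most $r$.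

For $d=2$ this is familiar: $\sigma_r$ consists of the matrices of rank at most $r$. For $2\times2$ matrices and $r=1$ it is the quadric $\det=0$.

**Definition 2 (depth, Cohen–Macaulay, aCM).** For a Noetherian local ring $(A,\mathfrak m,k)$, $\operatorname{depth}A$ is the least $i$ with $\operatorname{Ext}^i_A(k,A)\ne0$; it is also the length of every maximal regular sequence in $\mathfrak m$. Always $\operatorname{depth}A\le\dim A$, and $A$ is Cohen–Macaulay (CM) if equality holds. Localizations of CM local rings at primes are CM. A Noetherian ring is CM if all its localizations are. For a graded quotient of a polynomial ring, depth means depth at the irrelevant maximal ideal. A projective variety $X\subset\mathbb P^N$ is arithmetically Cohen–Macaulay (aCM) if $\mathbb C[x_0,\dots,x_N]/I(X)$ is CM.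

For example, every hypersurface is aCM. A variety that is not aCM will be computed by hand in Section 2.

Luke Oeding's paper "Are all Secant Varieties of Segre Products Arithmetically Cohen-Macaulay?", arXiv:1603.08980 (2016), is the source of the conjecture that all secant varieties of Segre products are aCM. Some cases are immediate. For $d=1$ the variety is the whole projective space. For $r=1$ one uses that homogeneous varieties, in particular Segre varieties, are aCM. For $d=2$ we have a determinantal variety, and determinantal rings are CM (Hochster–Eagon, *Cohen–Macaulay rings, invariant theory, and the generic perfection of determinantal loci*, Amer. J. Math. 93 (1971)).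

For $d=3$, write $V=A\otimes B$ and view $T\in V\otimes C$ as a linear map $T:C^*\to V$. Call the rank of this map the *map rank*. If $T=\sum_{i=1}^r x_i\otimes c_i$ with $x_i\in V$ of rank one, then $\operatorname{im}T\subset\langle x_1,\dots,x_r\rangle$, so the map rank is at most the tensor rank. They can differ: $(e_1\otimes e_1+e_2\otimes e_2)\otimes f$ has map rank $1$ and tensor rank $2$. Conversely, if $\operatorname{im}T$ is spanned by $r$ rank-one matrices $x_i$, then $T\in\operatorname{im}T\otimes C$ can be written $\sum x_i\otimes c_i$, so it has rank at most $r$. The question about tensors thus becomes one about subspaces spanned by rank-one matrices.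

Try format $2\times2\times n_3$ with $n_3\ge2$ and $r=2$. A general 2-dimensional space $E$ of $2\times2$ matrices is a line in $\mathbb P^3$. It meets the quadric $\det=0$ in two distinct points, which span $E$. So a general $T$ of map rank 2 has tensor rank 2, and $\sigma_2$ is the variety of $4\times n_3$ matrices of rank at most 2, which is aCM.

Next take $3\times3\times n_3$ and $r=5$. A 5-dimensional space of $3\times3$ matrices is a $\mathbb P^4\subset\mathbb P^8$. The Segre variety $\operatorname{Seg}(\mathbb P^2\times\mathbb P^2)$ has dimension $4$ and degree $\binom42=6$, so we expect six points, while five suffice to span. Nothing goes wrong yet, but we record the surplus point.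

**Proposition 3.** For $n_3\ge5$, the variety $\sigma_5(\operatorname{Seg}(\mathbb P^2\times\mathbb P^2\times\mathbb P^{n_3-1}))$ is the projectivization of the set of all $9\times n_3$ matrices of rank at most $5$, and it is aCM.

The proof needs one good 5-dimensional space. In $\mathbb C^3\otimes\mathbb C^3$, the space of $3\times3$ matrices, let $p_i=a_i\otimes b_i$ (the matrix $a_ib_i^T$) with
$$a_i=b_i=e_i\ (i=1,2,3),\quad a_4=b_4=(1,1,1),\quad a_5=(1,2,3),\ b_5=(1,3,2),\quad a_6=(1,-5,10),\ b_6=(1,10,-5).$$
Explicitly,
$$p_5=\begin{pmatrix}1&3&2\\2&6&4\\3&9&6\end{pmatrix},\qquad p_6=\begin{pmatrix}1&10&-5\\-5&-50&25\\10&100&-50\end{pmatrix}.$$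
Then
$$-21p_1+105p_2+105p_3+35p_4-15p_5+p_6=0. \tag{1}$$
Check the entries. At $(1,1)$ we get $-21+35-15+1=0$; at $(2,2)$ and $(3,3)$ we get $105+35-90-50=0$; at $(1,2)$ and $(3,1)$, $35-45+10=0$; at $(1,3)$ and $(2,1)$, $35-30-5=0$; at $(2,3)$, $35-60+25=0$; at $(3,2)$, $35-135+100=0$.

The matrices $p_1,\dots,p_5$ are independent, because $p_1,p_2,p_3$ are independent diagonal matrices and the off-diagonal parts of $p_4,p_5$ are not proportional. Put $E_5=\langle p_1,\dots,p_5\rangle$. All coefficients in (1) are nonzero, so any five of $p_1,\dots,p_6$ form a basis of $E_5$.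

For a projective variety $X\subset\mathbb P(V)$, $\hat X\subset V$ denotes its affine cone and $\hat T_xX\subset V$ the tangent space to this cone at a nonzero representative of $x$. At $a\otimes b$ on a Segre variety of matrices it is $\{\alpha\otimes b+a\otimes\beta\}$. We use the same letter for a point and for a vector representing it.

**Lemma 4.** The rank-one matrices in $E_5$ are, up to scale, exactly $p_1,\dots,p_6$. For $X=\operatorname{Seg}(\mathbb P^2\times\mathbb P^2)$ and each $k\le6$ we have $\hat T_{p_k}X\cap E_5=\langle p_k\rangle$.

**Step 1: find all rank-one matrices in $E_5$.** Write $M=\operatorname{diag}(d_1,d_2,d_3)+sp_4+tp_5$. Its off-diagonal entries are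
$$m_{12}=s+3t,\quad m_{23}=s+4t,\quad m_{31}=s+3t,\quad m_{13}=s+2t,\quad m_{32}=s+9t,\quad m_{21}=s+2t.$$
On rank-one matrices $m_{ij}=\alpha_i\beta_j$ the cubic $f=m_{12}m_{23}m_{31}-m_{13}m_{32}m_{21}$ vanishes, since both products equal $\alpha_1\alpha_2\alpha_3\beta_1\beta_2\beta_3$. On $E_5$,
$$f=(s+3t)^2(s+4t)-(s+2t)^2(s+9t)=(10-13)s^2t+(33-40)st^2=-st(3s+7t). \tag{2}$$
So a rank-one $M$ has $s=t=0$, or $t=0\ne s$, or $s=0\ne t$, or $(s:t)=(7:-3)$. If $s=t=0$, then $M$ is diagonal of rank one and is a multiple of $p_1$, $p_2$ or $p_3$. In the other three cases all off-diagonal entries are nonzero; for $(s,t)=(7,-3)$ they are $-2,-5,-2,1,-20,1$ in the above order. The vanishing of the minors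
$$g_1=m_{11}m_{32}-m_{12}m_{31},\qquad g_2=m_{22}m_{13}-m_{12}m_{23},\qquad g_3=m_{33}m_{12}-m_{13}m_{32}$$
then determines the diagonal from the off-diagonal entries. So each of the three ratios gives at most one matrix up to scale. The matrix $p_4$ has ratio $(1:0)$ and $p_5$ has ratio $(0:1)$. By (1), $p_6=21p_1-105p_2-105p_3-35p_4+15p_5$, so $p_6$ has ratio $(-35:15)=(7:-3)$. These are the three matrices.

**Step 2: check that each intersection is transversal.** For $k\le3$, matrices in $\hat T_{p_k}X$ vanish outside row $k$ and column $k$. If $M\in E_5$ is one of them, two off-diagonal entries vanish: $s+4t=s+9t=0$ for $k=1$, $s+2t=s+3t=0$ for $k=2$, and $s+3t=s+2t=0$ for $k=3$. In each case $s=t=0$, so $M$ is diagonal, its only possible nonzero entry is at $(k,k)$, and $M\in\langle p_k\rangle$.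

Let $k\in\{4,5,6\}$. The polynomials $f,g_1,g_2,g_3$ vanish on $\hat X$, so their differentials at $p_k$ vanish on $\hat T_{p_k}X$. By (2), $f|_{E_5}$ is a product of three pairwise nonproportional linear forms in $(s,t)$, and exactly one of them, say $\ell$, vanishes at $p_k$. So the differential of $f|_{E_5}$ at $p_k$ is a nonzero multiple of $\ell$. Hence a matrix $M\in\hat T_{p_k}X\cap E_5$ has $\ell(s,t)=0$, that is, $M-cp_k=\operatorname{diag}(\delta_1,\delta_2,\delta_3)$ for some $c$. This diagonal matrix lies in $\hat T_{p_k}X$. Applying to it the differentials of $g_1,g_2,g_3$ at $p_k$ gives $\delta_1m_{32}(p_k)=\delta_2m_{13}(p_k)=\delta_3m_{12}(p_k)=0$. The off-diagonal entries of $p_k$ are nonzero, so all $\delta_i=0$ and $M=cp_k$. $\square$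

**Proof of Proposition 3.** First we show that a general 5-dimensional space of $3\times3$ matrices is spanned by rank-one matrices. Let $X=\operatorname{Seg}(\mathbb P^2\times\mathbb P^2)$ and let $\Omega\subset X^5$ be the open set of linearly independent 5-tuples, of dimension $20$. Let $s:\Omega\to\operatorname{Gr}(5,9)$ be the span map. The fiber $s^{-1}(E_5)$ is nonempty, and by Lemma 4 it is finite: it consists of 5-tuples taken from six points. Every component of a nonempty fiber has dimension at least $20-\dim\overline{s(\Omega)}$, so $\dim\overline{s(\Omega)}\ge20=5\cdot4=\dim\operatorname{Gr}(5,9)$. Thus the constructible set $s(\Omega)$ is dense and contains a nonempty open set $U$.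

Now pass to tensors. The set of maps $C^*\to\mathbb C^9$ of rank at most 5 is irreducible, as it is the image of $(P,Q)\mapsto PQ$ with $P$ of size $9\times5$ and $Q$ of size $5\times n_3$. Its subset of maps of rank exactly 5 with image in $U$ is open, and nonempty since $n_3\ge5$; so it is dense, and it consists of tensors of rank at most $5$. Conversely, tensors of rank at most 5 have map rank at most 5. So the cone over $\sigma_5$ is the set of all $9\times n_3$ matrices of rank at most 5, whose coordinate ring is CM by Hochster–Eagon. $\square$

What changes if we replace $3\times3$ by $3\times4$? The space $\operatorname{Gr}(5,12)$ has dimension $35$. Five points of $\operatorname{Seg}(\mathbb P^2\times\mathbb P^3)$ depend on only $25$ parameters, so the subspaces they span form a proper subvariety of the Grassmannian. The determinantal description is lost. What happens to the sixth point?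

## 2. The theorem for larger formats, and two planes in $\mathbb C^4$

**Theorem 5.** Let $r\ge5$, $d\ge3$, $n_1,n_2\ge r-2$, $n_3\ge r$ and $n_4,\dots,n_d\ge1$ (factors may be permuted). Put $X_r=\sigma_r(\operatorname{Seg}(\mathbb P^{n_1-1}\times\dots\times\mathbb P^{n_d-1}))$ with homogeneous coordinate ring $R_r$, and
$$\kappa=2(n_1+n_2)-12+4\sum_{j\ge4}(n_j-1).$$

1. If $r=5$, $n_1=n_2=3$ and $n_4=\dots=n_d=1$ (equivalently, $\kappa=0$), then $X_5$ is aCM.
2. In all other cases $\kappa\ge2$, and $X_r$ is not aCM. Moreover $\operatorname{depth}R_r\le\dim R_r-(\kappa-1)$, and $X_r$ is neither normal nor $S_2$.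

So in this range $X_r$ is aCM if and only if $r=5$, $n_1=n_2=3$ and $n_4=\dots=n_d=1$. For $r=5$ and $(n_1,n_2,n_3)=(3,4,5)$ we have $\kappa=2$, so $\sigma_5(\operatorname{Seg}(\mathbb P^2\times\mathbb P^3\times\mathbb P^4))\subset\mathbb P^{59}$ is not aCM and the conjecture is false. For every $r\ge5$, $\sigma_r(\mathbb P^{m_1}\times\mathbb P^{m_2}\times\mathbb P^{m_3})$ with all $m_i\ge r-1$ is not aCM: here $n_i=m_i+1\ge r\ge5$ and $\kappa\ge8$. For fixed $r$, $\dim R_r-\operatorname{depth}R_r\ge\kappa-1$ is unbounded as the $n_i$ grow. The theorem makes no claim about $r=3,4$.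

The dichotomy on $\kappa$ is plain once we write, with $\Sigma=\sum_{j\ge4}(n_j-1)$,
$$\kappa=2(n_1-3)+2(n_2-3)+4\Sigma. \tag{3}$$
Since $n_1,n_2\ge r-2\ge3$, all three terms are nonnegative and even. So $\kappa=0$ exactly when $n_1=n_2=3$ and $\Sigma=0$, which forces $r=5$; otherwise $\kappa\ge2$. When $\kappa=0$, the factors with $n_j=1$ change nothing, so part 1 is Proposition 3. It remains to prove part 2.

**Definition 6 ($S_2$).** A Noetherian ring $A$ satisfies Serre's condition $S_2$ if $\operatorname{depth}A_{\mathfrak p}\ge\min(2,\dim A_{\mathfrak p})$ for all primes $\mathfrak p$. A scheme is $S_2$ if its local rings are. CM rings are $S_2$, and so are normal rings, by Serre's criterion.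

Here is the local picture that we shall find inside $X_r$. Let two planes in $\mathbb C^4$ meet in a point, with ring $R=\mathbb C[x,y,z,w]/\bigl((x,y)\cap(z,w)\bigr)$, of dimension 2. In $R$ the products $xz,xw,yz,yw$ vanish. The element $h=x+z$ is a nonzerodivisor, since it vanishes identically on neither plane and $R$ is reduced. In $R/(h)$ the class of $x$ is nonzero, because the elements of degree 1 in $(h)$ are the multiples of $h$. But it is killed by every variable: $x\cdot x=xh$, $x\cdot y=yh$, $xz=xw=0$. So the depth is $1$, and $R$ is neither CM nor $S_2$; as the cone over two skew lines in $\mathbb P^3$ it shows that these lines are not aCM. By contrast, two planes in $\mathbb C^3$ meeting in a line form the hypersurface $xy=0$, which is CM. The codimension of the meeting locus decides.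

The plan for part 2 is as follows. Each choice of five of the six points $p_i$ can be moved independently in the larger format, and it sweeps out a smooth sheet. The sheets can agree only where the sixth point survives, and that will cost $\kappa\ge2$ conditions.

## 3. From tensors to subspaces

From now on $A=\mathbb C^{n_1}$, $B=\mathbb C^{n_2}$, $C=\mathbb C^{n_3}$, $D=\bigotimes_{j\ge4}\mathbb C^{n_j}$ (with $D=\mathbb C$ if $d=3$), and $V=A\otimes B\otimes D$. Let $X\subset\mathbb P(V)$ be the Segre variety of tensors $a\otimes b\otimes u$ with $u\in D$ decomposable, and put $n=\dim X=n_1+n_2-2+\Sigma$. Let $Y\subset V\otimes C$ be the reduced affine cone of $X_r$, so $R_r=\mathbb C[Y]$.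

Let $Z_0\subset\operatorname{Gr}(r,V)$ be the set of $r$-dimensional subspaces spanned by $r$ points of $X$, and $Z=\overline{Z_0}$ with its reduced structure. The set $Z_0$ is the image of the open set of independent $r$-tuples in the irreducible variety $X^r$; Section 5 shows that it is nonempty. Hence $Z_0$ is constructible, $Z$ is irreducible and $\dim Z\le rn$. Moreover $Z_0$ contains a nonempty Zariski-open subset of $Z$, so it is dense in $Z$ also in the classical topology.

Let $M_r\subset V\otimes C=\operatorname{Hom}(C^*,V)$ be the locus of maps of rank exactly $r$, and $\rho:M_r\to\operatorname{Gr}(r,V)$, $\rho(T)=\operatorname{im}T$. Giving $T\in M_r$ is the same as giving $F=\operatorname{im}T$ and a surjection $C^*\to F$. So $M_r$ is the open set of surjections in the vector bundle $\operatorname{Hom}(C^*,\mathcal S)$, with $\mathcal S$ the tautological bundle. Thus $\rho$ is smooth and locally trivial, with fiber an open subset of $\mathbb C^{rn_3}$, nonempty because $n_3\ge r$. In particular $\rho$ is surjective and open.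

**Lemma 7.** $Y\cap M_r=\rho^{-1}(Z)$. For $y\in Y\cap M_r$ with $\rho(y)=E$,
$$\dim\mathcal O_{Y,y}-\operatorname{depth}\mathcal O_{Y,y}=\dim\mathcal O_{Z,E}-\operatorname{depth}\mathcal O_{Z,E}, \tag{4}$$
and if $\mathcal O_{Y,y}$ is $S_2$, then so is $\mathcal O_{Z,E}$.

**Step 1: describe the tensors of rank at most $r$ in $M_r$.** If $T=\sum_{i=1}^rx_i\otimes c_i$ with $x_i\in\hat X$ has map rank $r$, then $\operatorname{im}T\subset\langle x_1,\dots,x_r\rangle$, and by dimension equality holds, so $\operatorname{im}T\in Z_0$. Conversely, if $\operatorname{im}T\in Z_0$ is spanned by $x_1,\dots,x_r$, then $T\in\operatorname{im}T\otimes C$ has such an expression. So these tensors form $\rho^{-1}(Z_0)$.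

**Step 2: take closures.** The set $Y$ is the closure of the irreducible set $Q$ of tensors of rank at most $r$, so it is irreducible. It is contained in the closed set of maps of rank at most $r$, in which $M_r$ is open. So $Y\cap M_r$ is open in $Y$, and $Q\cap M_r=\rho^{-1}(Z_0)$ is dense in it. Therefore $Y\cap M_r$ is the closure of $\rho^{-1}(Z_0)$ in $M_r$, and since $\rho$ is open this is $\rho^{-1}(\overline{Z_0})=\rho^{-1}(Z)$. As $\rho$ is smooth, the scheme $\rho^{-1}(Z)$ is reduced, so the equality holds for reduced schemes.

**Step 3: compare local rings.** The map $\mathcal O_{Z,E}\to\mathcal O_{Y,y}$ is flat and local with regular closed fiber ring, of dimension $rn_3$. For flat local maps, dimension and depth of the target are those of the source plus those of the closed fiber ring, which gives (4). Condition $S_2$ descends along flat local maps (Matsumura, *Commutative Ring Theory*, Thm. 23.9). $\square$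

So we must study the variety $Z$ of subspaces. For $3\times3$ and $r=5$ it was all of $\operatorname{Gr}(5,9)$.

## 4. Following the points of $X$ in a moving subspace

A natural hope is that $Z$ is smooth: a space $F\in Z_0$ should know the $r$ points that span it, and so $Z$ should look like $X^r$. To test this we follow the points of $X\cap\mathbb P(F)$ as $F$ moves. From here to the end of Section 6, open sets are in the classical topology.

**Lemma 8.** Let $F_0\in\operatorname{Gr}(r,V)$ be such that $X\cap\mathbb P(F_0)=\{w_1,\dots,w_m\}$, with $m$ distinct points, and $\hat T_{w_i}X\cap F_0=\langle w_i\rangle$ for all $i$. Then there are pairwise disjoint open neighborhoods $N_i\subset X$ of $w_i$, inside any prescribed neighborhoods, and an open neighborhood $G$ of $F_0$, with the following properties.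

1. For $F\in G$, $X\cap\mathbb P(F)\subset N_1\cup\dots\cup N_m$, and each $\mathbb P(F)\cap N_i$ has at most one point.
2. $G_i=\{F\in G:\mathbb P(F)\cap N_i\ne\emptyset\}$ is a closed complex submanifold of $G$, and the map $x_i:G_i\to N_i$ sending $F$ to the point of $\mathbb P(F)\cap N_i$ is holomorphic.

**Step 1: an immersion.** Let $I=\{(x,F):x\in\mathbb P(F)\}\subset X\times\operatorname{Gr}(r,V)$ with projection $\pi:I\to\operatorname{Gr}(r,V)$. Over $X$ it is a bundle with fibers $\operatorname{Gr}(r-1,V/\langle x\rangle)$, so $I$ is a compact complex manifold. We claim that $d\pi$ is injective at $(w_i,F_0)$. Represent a vector in its kernel by a holomorphic arc $(x(\tau),F(\tau))$ in $I$. In a chart, $F(\tau)$ is the graph of $h(\tau):F_0\to F_0^c$, where $F_0^c$ is a complement of $F_0$, with $h(0)=0$ and $h'(0)=0$. A lift of $x(\tau)$ to $\hat X$ has the form $e(\tau)+h(\tau)e(\tau)$ with $e(\tau)\in F_0$, so its derivative at $0$ is $e'(0)\in F_0$. It also lies in $\hat T_{w_i}X$, hence in $\langle w_i\rangle$ by hypothesis. So $x'(0)=0$ in the tangent space of $X$, and the claim holds. Hence $\pi$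 is an injective immersion on a neighborhood of $(w_i,F_0)$ in $I$. Choose the $N_i$ disjoint, in the prescribed neighborhoods, and an open $G'\ni F_0$, all so small that $\pi$ is an injective immersion on $I\cap(N_i\times G')$ for each $i$.

**Step 2: no points elsewhere.** The set $I\cap\bigl((X\setminus\bigcup N_i)\times\operatorname{Gr}(r,V)\bigr)$ is compact, and its image under $\pi$ is closed and does not contain $F_0$. Let $G$ be $G'$ minus this image. Then property 1 holds.

**Step 3: closed submanifolds.** The set $\pi^{-1}(G)$ is the disjoint union of the open sets $I_i=I\cap(N_i\times G)$, so each $I_i$ is also closed in it. Since $\pi^{-1}(G)\to G$ is proper, so is $I_i\to G$. A proper injective immersion is an isomorphism onto a closed submanifold. The image is $G_i$, and $x_i$ is the inverse $G_i\to I_i$ followed by projection to $N_i$. $\square$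

**Lemma 9.** In the situation of Lemma 8, let $Q\subset\{1,\dots,m\}$ have $r$ elements, and suppose that $(y_i)_{i\in Q}$ is linearly independent whenever $y_i\in N_i$. Then $H_Q=\bigcap_{i\in Q}G_i$ is a closed complex submanifold of $G$ of dimension $rn$, it is contained in $Z_0$, and $F\mapsto(x_i(F))_{i\in Q}$ is a biholomorphic map from $H_Q$ onto an open subset of $\prod_{i\in Q}N_i$.

**Proof.** The span map $s:\prod_{i\in Q}N_i\to\operatorname{Gr}(r,V)$ is holomorphic. If $F\in H_Q$, then the $r$ independent points $x_i(F)$ lie in $F$ and span it. So $F\in Z_0$ and $s\bigl((x_i(F))_{i\in Q}\bigr)=F$. Conversely, if $F=s(y)\in G$, then $y_i\in\mathbb P(F)\cap N_i$, so $F\in H_Q$ and $x_i(F)=y_i$. Thus $s$ and $(x_i)_{i\in Q}$ are mutually inverse bijections, continuous in both directions, between the open set $s^{-1}(G)$ and $H_Q$. Each $x_i$ is holomorphic on the submanifold $G_i$, so near any point of $H_Q$ it extends to a holomorphic map on an open subset of $G$. The extensions give a holomorphic left inverse of $s$, so $s$ is an immersion. An injective immersion that is a homeomorphism onto its closed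 image $H_Q$ makes $H_Q$ a closed submanifold, of dimension $\dim\prod_{i\in Q}N_i=rn$. $\square$

Now the hope can be tested. Suppose $m=r$ and $w_1,\dots,w_r$ are independent; the $N_i$ can be taken so small that Lemma 9 applies to $Q=\{1,\dots,r\}$. If $F\in Z_0\cap G$, then $X\cap\mathbb P(F)$ contains $r$ distinct points, at most one in each of the $r$ sets $N_i$, so $F\in H_Q$. Since $Z_0$ is dense in $Z$ and $H_Q$ is closed in $G$, we get $Z\cap G=H_Q$. So $Z$ is smooth at $F_0$.

The argument stops exactly at a space $F_0$ with $m=r+1$ points. A nearby $F\in Z_0$ must keep at least $r$ of them, but nothing tells us which one is dropped. In format $3\times3$ with $r=5$ this is harmless: by Lemma 9 each choice gives a 20-dimensional submanifold, which is open in $\operatorname{Gr}(5,9)$, and all choices agree near $E_5$. In larger formats we must determine how the choices differ. So we now build such a space, and study it instead of avoiding it.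

## 5. A space of dimension $r$ containing $r+1$ points of $X$

Embed $\mathbb C^3=A_0'\subset A$ and $\mathbb C^3=B_0'\subset B$, and choose complements $A''$, $B''$. Let $a_i,b_i$ for $i\le6$ be as in Section 1. For $7\le j\le r+1$ choose linearly independent $a_j\in A''$ and linearly independent $b_j\in B''$; this needs $r-5\le n_1-3$ and $r-5\le n_2-3$, that is, $n_1,n_2\ge r-2$. Fix a nonzero decomposable $u_0\in D$, and let $z_i=a_i\otimes b_i\otimes u_0$ for $1\le i\le r+1$,
$$E=\langle z_1,\dots,z_{r+1}\rangle=(E_5\otimes u_0)\oplus\langle z_7,\dots,z_{r+1}\rangle,\qquad\dim E=5+(r-5)=r.$$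
For $k\le6$ put $Q_k=\{1,\dots,r+1\}\setminus\{k\}$. Since any five of $p_1,\dots,p_6$ are a basis of $E_5$, the $z_i$ with $i\in Q_k$ form a basis of $E$. In particular $E\in Z_0$, so $Z_0\ne\emptyset$. For $r=5$ the points $z_7,\dots$ are absent and $E=E_5\otimes u_0$.

**Lemma 10.** $X\cap\mathbb P(E)=\{z_1,\dots,z_{r+1}\}$, and $\hat T_{z_i}X\cap E=\langle z_i\rangle$ for all $i$.

**Step 1: the points.** An element of $E$ is $N\otimes u_0$ with $N=M+\sum_{j\ge7}\delta_ja_j\otimes b_j$ and $M\in E_5$. It is decomposable exactly when $N$ has rank one. Since $M\in A_0'\otimes B_0'$ and the sum lies in $A''\otimes B''$, $N$ is block diagonal and $\operatorname{rk}N=\operatorname{rk}M+\#\{j:\delta_j\ne0\}$. Rank one means either that all $\delta_j=0$ and $\operatorname{rk}M=1$, which gives $z_1,\dots,z_6$ by Lemma 4, or that $M=0$ and exactly one $\delta_j\ne0$, which gives $z_7,\dots,z_{r+1}$.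

**Step 2: the tangent spaces.** An element of $\hat T_{z_i}X$ has the form $\alpha\otimes b_i\otimes u_0+a_i\otimes\beta\otimes u_0+a_i\otimes b_i\otimes\delta$. If it lies in $E\subset A\otimes B\otimes u_0$, then $a_i\otimes b_i\otimes\delta\in A\otimes B\otimes u_0$, so $\delta\in\langle u_0\rangle$. Changing $\alpha$, we may write the element as $(\alpha\otimes b_i+a_i\otimes\beta)\otimes u_0$. Split $\alpha=\alpha'+\alpha''$ and $\beta=\beta'+\beta''$ along $A=A_0'\oplus A''$ and $B=B_0'\oplus B''$. Elements of $E$ have zero blocks in $A''\otimes B_0'$ and in $A_0'\otimes B''$.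

Let $i\le6$. These blocks of our element are $\alpha''\otimes b_i$ and $a_i\otimes\beta''$, so $\alpha''=0$ and $\beta''=0$. The element is then $(\alpha'\otimes b_i+a_i\otimes\beta')\otimes u_0$; it has no $A''\otimes B''$ block, so $\alpha'\otimes b_i+a_i\otimes\beta'\in E_5$. By Lemma 4 it is a multiple of $p_i$.

Let $i\ge7$. Now the $A_0'\otimes B''$ block is $\alpha'\otimes b_i$ and the $A''\otimes B_0'$ block is $a_i\otimes\beta'$, so $\alpha'=0$ and $\beta'=0$. So $\alpha''\otimes b_i+a_i\otimes\beta''\in\langle a_j\otimes b_j\rangle_{j\ge7}$. Extend the $a_j$ and the $b_j$ to bases of $A''$ and $B''$. In these bases our element is supported on row $i$ and column $i$, and it must be diagonal, so only its $(i,i)$ entry survives and it is a multiple of $a_i\otimes b_i$. $\square$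

## 6. Six sheets of $Z$ through $E$

By Lemma 10 we may apply Lemma 8 with $F_0=E$, $m=r+1$ and $w_i=z_i$. Choose the $N_i$ so small that for all $y_i=a_i\otimes b_i\otimes u_i\in N_i$ the following open conditions hold; here and below $a_i,b_i,u_i$ denote the variable factors.

- (a) For each $k\le6$, the $y_i$ with $i\in Q_k$ are linearly independent.
- (b) $a_1,a_2,a_3,a_7,\dots,a_{r+1}$ are independent, and so are $b_1,b_2,b_3,b_7,\dots,b_{r+1}$.
- (c) Each of the triples $(b_4,b_2,b_3)$, $(b_1,b_4,b_3)$, $(b_1,b_2,b_4)$ is independent.

All three hold at the $z_i$: (a) was noted above, (b) holds by construction, and (c) holds because $b_4=(1,1,1)$ there. Let $G$, $G_i$, $x_i$ be as in Lemma 8 and put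
$$H_k=\bigcap_{i\in Q_k}G_i\quad(1\le k\le6),\qquad W=\bigcap_{i=1}^{r+1}G_i=H_k\cap H_l\quad(k\ne l).$$

**Step 1: each $H_k$ is a component of the germ of $Z$ at $E$.** By (a) and Lemma 9, $H_k$ is a closed submanifold of $G$ of dimension $rn$ contained in $Z$. It contains $E$. With $\dim Z\le rn$ this gives $\dim Z=rn$. As $Z$ is an irreducible variety, all components of its analytic germ $Z_E$ have dimension $rn$. The germ of $H_k$ is irreducible of that dimension, so it is one of the components.

**Step 2: the sheets meet in codimension at least $\kappa$, that is, $\dim W\le rn-\kappa$.** Let $F\in W$ and $y_i=x_i(F)=a_i\otimes b_i\otimes u_i$ for $i\le r+1$. These $r+1$ vectors lie in the $r$-dimensional space $F$, so there is a nontrivial relation $\sum\lambda_iy_i=0$. If some $\lambda_k$ with $k\le6$ were zero, the relation would be trivial by (a). So $\lambda_1,\dots,\lambda_6\ne0$. Let $K=\{j\ge7:\lambda_j\ne0\}$ and $s=|K|$. Let $\mathcal A$ and $\mathcal B$ be the matrices with columns $a_i$ and $b_i\otimes u_i$, respectively, for $i\in\{1,\dots,6\}\cup K$. The relation says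
$$\mathcal A\Lambda\mathcal B^T=0,\qquad\Lambda=\operatorname{diag}(\lambda_i)\text{ invertible}.$$
So the image of $\Lambda\mathcal B^T$ lies in $\ker\mathcal A$, and $\operatorname{rk}\mathcal A+\operatorname{rk}\mathcal B\le6+s$. By (b), $\operatorname{rk}\mathcal A\ge3+s$. Also $\operatorname{rk}\mathcal B\ge3+s$: if $\sum c_ib_i\otimes u_i=0$ over $i\in\{1,2,3\}\cup K$, then functionals dual to the independent $b_i$ give $c_iu_i=0$, so $c_i=0$. Hence $6+2s\le6+s$. So $s=0$ and both ranks equal 3.

Consequently $a_1,\dots,a_6\in\langle a_1,a_2,a_3\rangle$, and the $b_i\otimes u_i$ with $i\le6$ span a 3-space with basis $b_i\otimes u_i$, $i\le3$. For $k=4,5,6$ write $b_k\otimes u_k=\sum_{i\le3}\gamma_{ki}\,b_i\otimes u_i$. A functional on $D$ that is nonzero on $u_k$ shows that $b_k=\sum_{i\le3}\beta_{ki}b_i$ for some $\beta_{ki}$. Comparing coefficients of the independent $b_i$ gives $\beta_{ki}u_k=\gamma_{ki}u_i$. By (c), $\beta_{41},\beta_{42},\beta_{43}$ are all nonzero, so $u_1,u_2,u_3$ are proportional to $u_4$. For $k=5,6$ we have $b_k\ne0$, so some $\beta_{ki}\ne0$ and $u_k$ is proportional to $u_i$. Hence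 $u_1,\dots,u_6$ are all proportional.

In particular, the points $x_i(F)$ with $i\in Q_6$ satisfy
$$a_4,a_5\in\langle a_1,a_2,a_3\rangle,\qquad b_4,b_5\in\langle b_1,b_2,b_3\rangle,\qquad [u_1]=[u_2]=[u_3]=[u_4]=[u_5]. \tag{5}$$
The classes $[a_i]\in\mathbb P^{n_1-1}$, $[b_i]\in\mathbb P^{n_2-1}$ and $[u_i]$, in a Segre variety of dimension $\Sigma$, are independent coordinates on $\prod_{i\in Q_6}N_i$. By (b), $\langle a_1,a_2,a_3\rangle$ and $\langle b_1,b_2,b_3\rangle$ are 3-dimensional. Putting a point of $\mathbb P^{n_1-1}$ into a given plane costs $n_1-3$ conditions, so (5) defines a submanifold of codimension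
$$2(n_1-3)+2(n_2-3)+4\Sigma=\kappa$$
by (3). The biholomorphic map of Lemma 9 on $H_6$ carries $W$ into it, so $\dim W\le rn-\kappa$.

This explains the number $\kappa$: it counts the conditions for the first five points to lie in a common $3\times3$ block, and the sixth point can survive only there. In format $3\times4\times5$ the two conditions are that $b_4$ and $b_5$ lie in the 3-space $\langle b_1,b_2,b_3\rangle\subset\mathbb C^4$.

**Step 3: away from $W$, only one sheet is seen, that is, $Z\cap(G\setminus G_1)=H_1\setminus W$.** Let $F\in Z_0\cap(G\setminus G_1)$. Then $X\cap\mathbb P(F)$ has no point in $N_1$, at most one in each of the $r$ sets $N_2,\dots,N_{r+1}$, and none elsewhere. But it contains $r$ distinct points. So there is one in each of $N_2,\dots,N_{r+1}$, and $F\in H_1$. The set $G\setminus G_1$ is open, $Z_0$ is dense in $Z$, and $H_1$ is closed in $G$, so $Z\cap(G\setminus G_1)\subset H_1$. The reverse inclusion $H_1\subset Z$ is Step 1, and $H_1\cap G_1=W$.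

**Step 4: the sheet $H_1$ meets the rest of $Z$ only in $W$.** Assume $\kappa\ge2$ from now on. By Step 2, $H_1\cap H_2=W$ has dimension less than $rn$, so $H_1\ne H_2$ as germs at $E$. Let $Z'$ be the union of the components of $Z_E$ other than $H_1$; it is nonempty. We claim $H_1\cap Z'\subset W$ as germs.

Take a component $Z''$ of $Z'$. Both $Z''$ and $H_1$ are irreducible germs of dimension $rn$ and they differ, so $\dim_E(H_1\cap Z'')<rn$. On a small representative, $Z''$ has pure dimension $rn$ while $H_1\cap Z''$ has smaller dimension everywhere, so $Z''\setminus H_1$ is dense in $Z''$. Now let $F\in H_1\setminus W$. By Step 3, the neighborhood $G\setminus G_1$ of $F$ contains no point of $Z\setminus H_1$. So $F$ is not in the closure of $Z''\setminus H_1$, which means $F\notin Z''$. This proves the claim.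

In the same way each of $H_1,\dots,H_6$ is a component, and they are pairwise distinct. So $Z$ has at least six branches at $E$.

## 7. The depth of $Z$ at $E$, and the proof of part 2

We keep $\kappa\ge2$. Let $R=\mathcal O^{an}_{Z,E}$ be the ring of germs of holomorphic functions on $Z$ at $E$. It is a Noetherian local ring, a quotient of a ring of convergent power series, which is regular, so $R$ is catenary. It is reduced, since $Z$ is. Its minimal primes correspond to the components of $Z_E$, all of dimension $rn$, and it has the same completion as $\mathcal O_{Z,E}$.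

**Step 1: a prime $\mathfrak p$ with $\dim R_{\mathfrak p}\ge2$ and $\operatorname{depth}R_{\mathfrak p}\le1$.** This is the computation for two planes, done at a general point of the meeting locus. Let $J_1,J_2\subset R$ be the ideals of $H_1$ and $Z'$. They are intersections of minimal primes, $J_1\cap J_2=0$, and $J_1+J_2\subset\mathfrak m$ because $E$ lies in both. The germ defined by $J_1+J_2$ is $H_1\cap Z'\subset W$, so $\dim R/(J_1+J_2)\le rn-\kappa$. Let $\mathfrak p$ be a prime minimal over $J_1+J_2$. For any minimal prime $\mathfrak q\subset\mathfrak p$, the ring $R/\mathfrak q$ is a catenary local domain of dimension $rn$, so $\operatorname{ht}(\mathfrak p/\mathfrak q)=rn-\dim R/\mathfrak p$. Hence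
$$\dim R_{\mathfrak p}=rn-\dim R/\mathfrak p\ge\kappa\ge2.$$
Localize the exact sequence
$$0\to R\to R/J_1\oplus R/J_2\to R/(J_1+J_2)\to0 \tag{6}$$
at $\mathfrak p$, and let $k$ be the residue field of $R_{\mathfrak p}$. The last term becomes nonzero of finite length, so it contains a copy of $k$, and $\operatorname{Hom}(k,\cdot)$ of it is nonzero. The associated primes of the middle term are minimal primes of $R$, and $\mathfrak p$ is not minimal since $\dim R_{\mathfrak p}\ge2$. So $\operatorname{Hom}(k,\cdot)$ of the localized middle term is zero. The long exact sequence gives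
$$0\ne\operatorname{Hom}\bigl(k,(R/(J_1+J_2))_{\mathfrak p}\bigr)\hookrightarrow\operatorname{Ext}^1_{R_{\mathfrak p}}(k,R_{\mathfrak p}),$$
and therefore
$$\operatorname{depth}R_{\mathfrak p}\le1<2\le\dim R_{\mathfrak p}. \tag{7}$$

**Step 2: the depth at $E$.** Ischebeck's theorem (Matsumura, *Commutative Ring Theory*, Thm. 17.1) gives $\operatorname{Ext}^i_R(R/\mathfrak p,R)=0$ for $i<\operatorname{depth}R-\dim R/\mathfrak p$. Localizing at $\mathfrak p$, $\operatorname{Ext}^i_{R_{\mathfrak p}}(k,R_{\mathfrak p})=0$ for these $i$, so
$$\operatorname{depth}R\le\operatorname{depth}R_{\mathfrak p}+\dim R/\mathfrak p\le1+rn-\kappa.$$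
Depth and dimension are preserved by completion, and $R$ and $\mathcal O_{Z,E}$ have the same completion. So
$$\operatorname{depth}\mathcal O_{Z,E}\le\dim\mathcal O_{Z,E}-(\kappa-1). \tag{8}$$

**Step 3: back to tensors.** Choose independent $f_1,\dots,f_r\in C$ and let
$$y=\sum_{i=1}^5z_i\otimes f_i+\sum_{i=7}^{r+1}z_i\otimes f_{i-1}.$$
This is a tensor of map rank $r$ with image $E$, so $y\in Y\cap M_r$ and $\rho(y)=E$. By (4) and (8), $\operatorname{depth}\mathcal O_{Y,y}\le\dim\mathcal O_{Y,y}-(\kappa-1)<\dim\mathcal O_{Y,y}$. So a localization of $R_r=\mathbb C[Y]$ is not CM, hence $R_r$ is not CM, and $X_r$ is not aCM.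

**Step 4: the depth of $R_r$.** We carry the bound from $y$ to the vertex of the cone. Let $S=\mathbb C[V\otimes C]$ be the polynomial ring, $L=\dim S$, and $\mathfrak m_y\subset S$ the maximal ideal of $y$. Projective dimension does not increase under localization, so by the graded and the local Auslander–Buchsbaum formulas
$$L-\operatorname{depth}R_r=\operatorname{pd}_SR_r\ge\operatorname{pd}_{S_{\mathfrak m_y}}\mathcal O_{Y,y}=L-\operatorname{depth}\mathcal O_{Y,y}.$$
Hence $\operatorname{depth}R_r\le\operatorname{depth}\mathcal O_{Y,y}\le\dim\mathcal O_{Y,y}-(\kappa-1)=\dim R_r-(\kappa-1)$. The last equality holds because $Y$ is irreducible.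

**Step 5: $X_r$ is not $S_2$ and not normal.** Suppose $\mathcal O_{Z,E}$ were $S_2$. It is excellent, so its completion would be $S_2$ (EGA IV$_2$, 7.8.3). This is also the completion of $R$, and $R$ would be $S_2$ by faithfully flat descent (Matsumura, Thm. 23.9), contradicting (7). So $\mathcal O_{Z,E}$ is not $S_2$, and by Lemma 7 neither is $\mathcal O_{Y,y}$, where $y\ne0$. The map $Y\setminus\{0\}\to X_r$ is smooth, that is, flat with regular fibers, so if $X_r$ were $S_2$, then $Y\setminus\{0\}$ would be too. Hence $X_r$ is not $S_2$. A normal variety is $S_2$, so $X_r$ is not normal. This proves part 2 of Theorem 5. $\square$
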